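\title{Boundary zeros in the universality theorem for the Riemann zeta-function}

\begin{abstract}
Let $K$ be a compact set with connected complement in the strip $1/2<\operatorname{Re}s<1$. Voronin's universality theorem, in Bagchi's generalization, says that a function $f$ which is continuous and nonvanishing on $K$ and analytic in the interior of $K$ is approximated uniformly on $K$ by the shifts $\zeta(z+it)$ for a set of $t$ of positive lower density. We prove that $f$ may be allowed to vanish on the boundary of $K$. The result follows from an approximation theorem: if $K\subset\mathbb C$ is compact with connected complement, $f$ is continuous on $K$ and analytic in its interior, and on each component of the interior $f$ is zero-free or identically zero, then $f$ is a uniform limit of functions $e^{p}$ with $p$ a polynomial. The proof builds a bounded substitute for $\log f$ on each component of the interior, matches the branches of the logarithm along a forest, and glues the pieces by duality.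
\end{abstract}

\section{Introduction}\label{sec:intro}

For a compact set $K\subset\mathbb C$ let $K^\circ$ be its interior and $A(K)$ the space of functions that are continuous on $K$ and analytic in $K^\circ$. Let $\zeta$ be the Riemann zeta-function. If $K$ lies in the strip $1/2<\operatorname{Re}s<1$, then every vertical shift $z\mapsto\zeta(z+it)$, $t$ real, is analytic near $K$, and one can ask which functions on $K$ the shifts approximate, and how often. For a function $f\colon K\to\mathbb C$ and $\varepsilon>0$ put
\[
S_\varepsilon(f)=\Bigl\{t\ge0:\ \sup_{z\in K}|\zeta(z+it)-f(z)|<\varepsilon\Bigr\}.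
\]
This set is relatively open in $[0,\infty)$: it is empty if $f$ is unbounded, and otherwise the supremum is continuous in $t$. The \emph{lower density} of a measurable set $S\subset[0,\infty)$ is $\liminf_{T\to\infty}T^{-1}\operatorname{meas}(S\cap[0,T])$, where $\operatorname{meas}$ is Lebesgue measure; the \emph{upper density} is the corresponding $\limsup$. We take the following theorem as known.

\begin{theorem}[Voronin's universality theorem, in Bagchi's generalization]\label{thm:voronin}
Let $K$ be a compact set with connected complement lying in the strip $1/2<\operatorname{Re}s<1$, and let $f\in A(K)$ be nonvanishing on all of $K$. Then $S_\varepsilon(f)$ has positive lower density for every $\varepsilon>0$.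
\end{theorem}

An isolated zero of $f$ in $K^\circ$ is a true obstruction: by Rouch\'e's theorem each good shift would produce a zero of $\zeta$ off the critical line, and such zeros are too rare to account for a positive proportion of shifts (see the proof of Theorem~\ref{thm:sharp}). A zero on $\partial K$ is not enclosed by a circle in $K$, and Rouch\'e's theorem says nothing about it. Moreover, the class of $f$ for which the conclusion of Theorem~\ref{thm:voronin} holds is closed under uniform limits, since $S_{\varepsilon/2}(f_1)\subset S_\varepsilon(f)$ when $\sup_K|f-f_1|\le\varepsilon/2$. If $K$ is a closed disc with center $z_0$ and $f$ has no zeros in $K^\circ$, the dilations $f(z_0+\rho(z-z_0))$, $\rho<1$, have no zeros on $K$ and tend to $f$ uniformly as $\rho\to1$; so for a disc the boundary zeros are harmless. One is led to guess that they are always harmless. A general $K$, however, admits no dilations: its interior may have infinitely many components, touching one another in complicated ways, and need not be dense in $K$. The conjecture that the hypothesis on $\partial K$ can be dropped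 is the problem posed in \cite{Andersson}. We prove it.

\begin{theorem}\label{thm:main}
Let $K$ be a compact set with connected complement lying in the strip $1/2<\operatorname{Re}s<1$, and let $f$ be continuous on $K$, and analytic and nonvanishing in the interior of $K$. Then for every $\varepsilon>0$
\[
\liminf_{T\to\infty}\frac1T\operatorname{meas}\Bigl\{t\in[0,T]:\ \max_{z\in K}|\zeta(z+it)-f(z)|<\varepsilon\Bigr\}>0 .
\]
\end{theorem}

The work lies in a statement that does not involve $\zeta$.

\begin{theorem}\label{thm:approx}
Let $K\subset\mathbb C$ be compact with connected complement, let $f\in A(K)$, and suppose that on every component $U$ of $K^\circ$ either $f$ has no zeros or $f\equiv0$. Then for every $\varepsilon>0$ there is a polynomial $p$ with $\max_K|f-e^{p}|<\varepsilon$.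
\end{theorem}

Allowing components on which $f$ vanishes identically makes the description of the approximable functions complete.

\begin{theorem}\label{thm:sharp}
Let $K$ be a compact set with connected complement lying in the strip $1/2<\operatorname{Re}s<1$, and let $f\colon K\to\mathbb C$ be any function. The following are equivalent:
\begin{enumerate}
\item[(a)] $S_\varepsilon(f)$ has positive lower density for every $\varepsilon>0$;
\item[(b)] $S_\varepsilon(f)$ has positive upper density for every $\varepsilon>0$;
\item[(c)] $f\in A(K)$, and on each component of $K^\circ$ the function $f$ is zero-free or identically zero.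
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:sharp} from Theorem~\ref{thm:approx}]
Assume (c), and take a polynomial $p$ with $\max_K|f-e^p|<\varepsilon/2$. The function $e^p$ is entire and zero-free, so $S_{\varepsilon/2}(e^p)$ has positive lower density by Theorem~\ref{thm:voronin}, and $S_{\varepsilon/2}(e^p)\subset S_\varepsilon(f)$. This proves (c)$\Rightarrow$(a), and Theorem~\ref{thm:main} is a special case. The implication (a)$\Rightarrow$(b) is trivial.

Assume (b). Every $S_{1/n}(f)$ is nonempty, so $f$ is a uniform limit of shifts $\zeta(\cdot+it_n)$, and $f\in A(K)$. Suppose that $f(z_0)=0$ for some $z_0$ in a component $U$ of $K^\circ$ on which $f\not\equiv0$. Choose a closed disc in $U$ with center $z_0$ and radius $\rho$ such that $f\ne0$ on its boundary circle, and let $\varepsilon$ be the minimum of $|f|$ on that circle. For $t\in S_\varepsilon(f)$, Rouch\'e's theorem gives a zero of $\zeta(\cdot+it)$ in the disc, that is, a zero $\beta+i\gamma$ of $\zeta$ with $\beta\ge\sigma_0:=\operatorname{Re}z_0-\rho>1/2$ and $|\gamma-t-\operatorname{Im}z_0|<\rho$.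 Each zero serves only an interval of $t$ of length $2\rho$. Let $N(\sigma,T)$ be the number of zeros $\beta+i\gamma$ of $\zeta$ with $\beta\ge\sigma$ and $0<\gamma\le T$. Carlson's theorem gives $N(\sigma,T)=O(T^{4\sigma(1-\sigma)+\delta})$ for every $\delta>0$, and $4\sigma_0(1-\sigma_0)=1-(2\sigma_0-1)^2<1$. Hence
\[
\operatorname{meas}\bigl(S_\varepsilon(f)\cap[0,T]\bigr)\le2\rho\,N\bigl(\sigma_0,T+O(1)\bigr)+O(1)=o(T),
\]
which contradicts (b). So (c) holds.
\end{proof}

\begin{remark}
The condition on the zeros in Theorem~\ref{thm:approx} is necessary: by Hurwitz's theorem a locally uniform limit of zero-free analytic functions on a domain is zero-free or identically zero. The condition on the complement cannot be omitted: if $K$ is the unit circle and $f(z)=z$, then $|z-e^{p(z)}|<1$ on $K$ would force $e^p$ to have a zero in the unit disc.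
\end{remark}

The rest of the paper proves Theorem~\ref{thm:approx}.

\section{Setting, two model cases, and the plan}\label{sec:plan}

\subsection*{Reduction}
From now on $K\ne\emptyset$ and $f$ are as in Theorem~\ref{thm:approx}. If $c>0$ and $|cf-e^p|<c\varepsilon$, then $|f-e^{p-\log c}|<\varepsilon$, so we may assume $|f|<1$ on $K$. Mergelyan's theorem says that on a compact set with connected complement every function in $A(K)$ is a uniform limit of polynomials. Since the exponential is uniformly continuous on bounded sets, it suffices to prove: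
\begin{equation}\label{eq:goal}
\text{for each }0<\varepsilon<\tfrac12\text{ there is }h\in A(K)\text{ with }|e^h-f|\le2\varepsilon\text{ on }K.
\end{equation}
Fix such an $\varepsilon$ and put
\[
N=\log\frac1\varepsilon,\qquad v=-\log|f|\colon K\to(0,\infty],\qquad F_j=\{z\in K:\ v(z)\le jN\}=\{|f|\ge\varepsilon^j\}.
\]
The function $v$ is continuous and the sets $F_2\subset F_3\subset F_4$ are compact. If $F_3=\emptyset$, then $|f|<\varepsilon^3$ and $h=-N$ satisfies \eqref{eq:goal}; we assume $F_3\ne\emptyset$. Split the boundary into
\[
F=\{v\le2N\}\cap\partial K,\qquad G=\{v\ge2N\}\cap\partial K .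
\]
On $F$ the function $h$ has to imitate a logarithm of $f$; on $G$ it only has to have very negative real part. Precisely, let $\ell$ be continuous on $F$ with $e^\ell=f$, and suppose that $h\in A(K)$ satisfies
\begin{equation}\label{eq:target}
|h-\ell|<\varepsilon\ \text{ on }F,\qquad \operatorname{Re}h<-N\ \text{ on }G .
\end{equation}
Then $|e^h-f|=|f|\,|e^{h-\ell}-1|\le\varepsilon e^{\varepsilon}\le2\varepsilon$ on $F$, and $|e^h-f|\le e^{-N}+e^{-2N}\le2\varepsilon$ on $G$. Since $e^h-f\in A(K)$ and $F\cup G=\partial K$, the maximum principle gives \eqref{eq:goal}.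

To pass from one regime to the other we fix a cutoff $\chi\in C_c^\infty(\mathbb C)$ with
\[
0\le\chi\le1,\qquad \chi=1\text{ near }F_2,\qquad K\cap\operatorname{supp}\chi\subset\{v<3N\};
\]
it exists because $F_2$ and $\{z\in K:v\ge3N\}$ are disjoint compact sets. If $\ell$ is a continuous logarithm of $f$ on $F_3$, put
\begin{equation}\label{eq:uell}
u_\ell=\chi\ell-2N(1-\chi),
\end{equation}
with $\chi\ell=0$ off $\operatorname{supp}\chi$. This function is continuous on $K$, equals $\ell$ on $F_2$, and on $\{v\ge2N\}$ has real part $-\chi v-2N(1-\chi)\le-2N$. In particular $|e^{u_\ell}-f|\le2\varepsilon^2$ on $K$.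

\subsection*{Two model cases}

\begin{example}[No interior]\label{ex:noint}
Let $K^\circ=\emptyset$. A continuous logarithm $\ell$ of $f$ on $F_3$ exists by Lemma~\ref{lem:log} below, and $A(K)=C(K)$, so $h=u_\ell$ satisfies \eqref{eq:goal}.
\end{example}

When $K^\circ\ne\emptyset$ the function $u_\ell$ fails to be analytic where $\chi$ varies. The first remedy that comes to mind is to use, on each component $U$ of $K^\circ$ with $f\not\equiv 0$, a branch of $\log f$. The next example shows why this is not enough, and what replaces it. We write $\bar\partial=\frac12(\partial_x+i\partial_y)$.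

\begin{example}[Thin rectangles]\label{ex:fingers}
For $k\ge2$ let $\theta_k\colon[-1,1]\to\mathbb R$ be $0$ for $y\le-k^{-1/2}$, equal to $2\pi k$ for $y\ge k^{-1/2}$, and linear in between, and let $\lambda_k(y)=\log\max\bigl(\frac{y^2}2,\frac1{2k}\bigr)+i\theta_k(y)$. Then $|e^{\lambda_k(y)}-\frac{y^2}2|\le\frac1k$: the curve $e^{\lambda_k}$ follows $y^2/2$ but winds $k$ times around $0$ while it is small. By the Weierstrass theorem there are polynomials $P_k$ and numbers $w_k>0$ with $|P_k(x+iy)-\lambda_k(y)|<\frac1k$ for $|x|\le w_k$, $|y|\le1$; we take the $w_k\to0$ so small that the rectangles $\Pi_k=\{\frac1k+x+iy:|x|\le w_k,\ |y|\le1\}$ are disjoint. Let $K=[-i,i]\cup\bigcup_k\Pi_k$, $f(iy)=y^2/2$, and $f(z)=\exp P_k(z-\frac1k)$ on $\Pi_k$. The complement of $K$ is connected, $|f(x+iy)-\frac{y^2}2|\le\frac1k+\frac12(e^{1/k}-1)$ on $\Pi_k$, so $f\in A(K)$, $|f|<1$, and the only zero of $f$ is the boundary point $0$.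

The points $\frac1k\pm i$ lie in $F_3$. For any continuous logarithm of $f$ on $\Pi_k$ the values at these two points differ by $2\pi ik+O(1/k)$, whereas a continuous logarithm $\ell$ on the compact set $F_3$ is bounded. So for large $k$ no logarithm of $f$ on $\Pi_k$ agrees with $\ell$ at both ends.

Still \eqref{eq:goal} is easy to prove. Take $k_0$ so large that $|f-\frac{y^2}2|<\varepsilon^3$ on $K'=[-i,i]\cup\bigcup_{k>k_0}\Pi_k$. On $K'\cap F_3$ the values of $f$ then avoid $(-\infty,0]$, and the principal logarithm $\ell=\operatorname{Log}f$ is continuous with $|\ell|\le3N+\pi$. Let $h_0=u_\ell$ on $K'$ and $h_0=P_k(z-\frac1k)$ on $\Pi_k$ for $k\le k_0$. Then $h_0\in C(K)$, $|e^{h_0}-f|\le2\varepsilon^2$, and $\psi=\bar\partial h_0=(\ell+2N)\bar\partial\chi$ is bounded by $(5N+\pi)\|\nabla\chi\|_\infty$ and lives on the rectangles with $k>k_0$, at distance at most $\rho=\sup_{k>k_0}w_k$ from $\mathbb C\setminus K$. Lemma~\ref{lem:dbar} below solves $\bar\partial a=\psi$ in $K^\circ$ with $a\in C(K)$ and $\|a\|\le C\rho\|\psi\|_\infty$. So $h=h_0-a\in A(K)$, and $\|h-h_0\|\le C\rho\,(5N+\pi)\|\nabla\chi\|_\infty$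 is as small as we like when $k_0$ is large.
\end{example}

\subsection*{Plan of the proof}
The example contains the mechanism. Where $K$ is thick we use the true logarithm. Where $K$ is thin we may switch, by means of $\chi$, between two analytic functions, at a cost of order (thickness)$\times$(their difference); this is useful only if the difference is bounded by a number chosen \emph{before} the thickness. For general $K$ three difficulties appear.

First, a single component $U$ may be thick in one place and thin in infinitely many others; think of thin fingers attached to a common base. The constant $-2N$ must then be replaced by one bounded analytic function on $U$ that is close to $\log f$ in the thick part, has very negative real part near $G$, and on each piece of $U$ where $f$ is not small stays within a bounded distance, fixed in advance, of some branch of $\log f$. This is Proposition~\ref{prop:one}, the analytic core of the paper.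

Second, the branches selected on these pieces must be restrictions of one continuous logarithm $\ell$ on $F_3$. Section~\ref{sec:top} shows that there is no topological obstruction.

Third, the functions constructed on the components are bounded but need not be continuous up to the boundary, and there may be infinitely many of them. Proposition~\ref{prop:glue} replaces them by one function in $A(K)$, by duality.

The hypothesis on the zeros of $f$ is used in Lemma~\ref{lem:levels} and in the existence of $\log f$ on a component. The connectedness of $\mathbb C\setminus K$ is used in Mergelyan's theorem, in the facts (K2)--(K4) below, and throughout Section~\ref{sec:top}.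

\subsection*{Conventions}
$B(z,s)$ is the open disc, $\mathbb D=B(0,1)$, $\mathbb T=\partial\mathbb D$, $dA$ is area measure, $\|\cdot\|$ is the (essential) supremum norm, $H^\infty(U)$ is the space of bounded analytic functions on $U$, and $C$ denotes absolute constants that may change from line to line. The letters $U,V$ denote components of $K^\circ$; there are countably many. A component is \emph{null} if $f\equiv0$ on it. We use the following facts.

\begin{enumerate}
\item[(K1)] \emph{Depth.} $\partial U\subset\partial K$, because a point of $\overline U\cap K^\circ$ has a neighborhood in $K^\circ$ that meets $U$ and so lies in $U$. For $z\in U$ put $d_U(z)=\operatorname{dist}(z,\partial U)$. Then $d_U(z)=\operatorname{dist}(z,\mathbb C\setminus K)$, since $B(z,d_U(z))\subset U\subset K$ and the points of $\partial U$ are limits of points of $\mathbb C\setminus K$. Extended by $0$, $d_U$ is $1$-Lipschitz on $\mathbb C$. For $\rho>0$ the \emph{core} $U(\rho)=\{z\in U:d_U(z)\ge\rho\}$ is compact, and it is nonempty for only finitely many $U$, since such a $U$ contains a disc of radius $\rho$.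
\item[(K2)] \emph{$U$ is simply connected.} Let $\Gamma$ be a closed curve in $U$ with nonzero winding number about a point $a$, and let $\Omega\ni a$ be the component of $\mathbb C\setminus\Gamma$. The winding number vanishes on $\mathbb C\setminus K$, which is connected, unbounded and disjoint from $\Gamma$. So $\Omega\subset K$, hence $\Omega\subset K^\circ$. Since $\emptyset\ne\partial\Omega\subset\Gamma\subset U$, the connected set $\Omega$ meets $U$, so $\Omega\subset U$ and $a\in U$.
\item[(K3)] \emph{Dirichlet problem.} Every boundary point of a bounded simply connected domain is regular. So for $\lambda\in C(\partial U)$ there is a unique function in $C(\overline U)$ that is harmonic in $U$ and equal to $\lambda$ on $\partial U$, the \emph{Dirichlet solution with data $\lambda$}.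
\item[(K4)] \emph{Arcs in the complement.} If $a\notin K$ and $R>0$, there is a simple polygonal arc $e\subset B(a,R)\setminus K$ with $\operatorname{diam}e\ge\frac34R$: join $a$ to a point outside $B(a,R)$ by a simple polygonal arc in the connected unbounded open set $\mathbb C\setminus K$, and stop at the first point at distance $\frac34R$ from $a$.
\end{enumerate}

\section{Solving the $\bar\partial$-equation near the boundary}\label{sec:dbar}

Recall that $\bar\partial_z\frac1{\pi(z-\xi)}=\delta_\xi$ in the sense of distributions, that a continuous function with $\bar\partial a=0$ in an open set is analytic there (Weyl's lemma), and that $|\bar\partial\kappa|\le|\nabla\kappa|$ a.e.\ for a real Lipschitz function $\kappa$. The Cauchy kernel solves $\bar\partial a=\psi$, but it decays slowly, and the solution it gives is controlled only by the area of the support of $\psi$, which need not be small near $\partial K$. If $\xi$ is close to $\mathbb C\setminus K$ we can subtract from the kernel a function with singularities on a nearby arc outside $K$ and gain two orders of decay. This is Mergelyan's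 kernel.

\begin{lemma}\label{lem:kernel}
Let $D$ be an open disc of radius $r$ and $e\subset D$ a simple polygonal arc with $\operatorname{diam}e\ge r/2$. There is a function $Q(\xi,z)$, $\xi\in D$, $z\in\mathbb C\setminus e$, analytic in $z$ and a polynomial in $\xi$, such that
\[
|Q(\xi,z)|\le\frac Cr,\qquad\Bigl|Q(\xi,z)-\frac1{z-\xi}\Bigr|\le\frac{Cr^2}{|z-\xi|^3}.
\]
\end{lemma}

\begin{proof}
Let $D$ have center $0$. Let $g$ map $\widehat{\mathbb C}\setminus e$ conformally onto a disc $\{|w|<1/c\}$, normalized by $g(z)=z^{-1}+bz^{-2}+\cdots$ at $\infty$. For $a\ne a'$ in $e$ the function $1/(g^{-1}(w)-a)=w+\cdots$ is univalent in $|w|<1/c$ and omits the value $1/(a'-a)$, so Koebe's one-quarter theorem gives $1/|a'-a|\ge1/(4c)$. Thus $c\ge\frac14\operatorname{diam}e\ge r/8$, so $|g|\le8/r$ and $|b|=\bigl|\frac1{2\pi i}\oint_{|z|=r}zg(z)\,dz\bigr|\le8r$. Put $Q=g+(\xi-b)g^2$; then $|Q|\le8/r+9r\cdot64/r^2$. Near $\infty$ we have $Q=z^{-1}+\xi z^{-2}+O(z^{-3})$, and $\frac1{z-\xi}$ has the same expansion. Hence $\Phi(z)=(z-\xi)^3Q-(z-\xi)^2$ is analytic in $\widehat{\mathbb C}\setminus e$, including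 $\infty$. On $\overline D\setminus e$ we have $|\Phi|\le(2r)^3C/r+(2r)^2\le Cr^2$, and by the maximum principle the same bound holds outside $D$. Divide by $|z-\xi|^3$.
\end{proof}

\begin{lemma}\label{lem:dbar}
Let $K_\rho=\{z\in K:\operatorname{dist}(z,\mathbb C\setminus K)\le\rho\}$. For each $\rho>0$ there is a linear map $T_\rho\colon L^\infty(K_\rho,dA)\to C(K)$ such that $\bar\partial\,T_\rho\psi=\psi\mathbf 1_{K_\rho}$ in $K^\circ$ and, for $z\in K$ and $s\ge\rho$,
\begin{equation}\label{eq:dbar}
|T_\rho\psi(z)|\le C\rho\sup_{K_\rho\cap B(z,s)}|\psi|+C\rho^2s^{-1}\|\psi\|.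
\end{equation}
In particular $\|T_\rho\psi\|\le C_1\rho\|\psi\|$ with an absolute constant $C_1\ge1$.
\end{lemma}

\begin{proof}
Cover the compact set $K_\rho$ by finitely many discs $D_j=B(a_j,2\rho)$ with $a_j\notin K$. Let $e_j\subset D_j\setminus K$ be an arc from (K4) with $R=2\rho$, let $Q_j$ be the function of Lemma~\ref{lem:kernel} for $D_j$ and $e_j$, and partition $K_\rho$ into Borel sets $X_j\subset D_j$. Put
\[
T_\rho\psi(z)=\frac1\pi\sum_j\int_{X_j}\psi(\xi)\Bigl[\frac1{z-\xi}-Q_j(\xi,z)\Bigr]dA(\xi).
\]
The terms with $\frac1{z-\xi}$ add up to a continuous function on $\mathbb C$ with $\bar\partial$-derivative $\psi\mathbf 1_{K_\rho}$, and the terms with $Q_j$ are analytic in a neighborhood of $K$. For $z\in K$ the bracket is bounded by $|z-\xi|^{-1}+C/\rho$ and by $C\rho^2|z-\xi|^{-3}$. The first bound has integral at most $C\rho$ over $|\xi-z|<\rho$. The second has integral at most $C\rho$ over $\rho\le|\xi-z|<s$ and at most $C\rho^2/s$ over $|\xi-z|\ge s$. This gives \eqref{eq:dbar}; for the last claim take $s=\rho$.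
\end{proof}

\section{Gluing by duality}\label{sec:glue}

The goal of this section is to reduce \eqref{eq:target} to a separate problem on each component of $K^\circ$, in which the solution is only required to be bounded. The function $f$ plays no role here.

\begin{proposition}\label{prop:glue}
Let $F,G\subset\partial K$ be closed sets with $F\cup G=\partial K$, and let $\ell\in C(F)$, $\alpha\in\mathbb R$, $\delta>0$. Suppose that some $u_0\in C(\partial K)$ has $u_0=\ell$ on $F$ and $\operatorname{Re}u_0<\alpha$ on $G$. Suppose that for every component $U$ of $K^\circ$ there is $h_U\in H^\infty(U)$, with $\sup_U\|h_U\|<\infty$, such that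
\[
\limsup_{U\ni z\to q}|h_U(z)-\ell(q)|\le\delta\quad(q\in F\cap\partial U),\qquad
\limsup_{U\ni z\to q}\operatorname{Re}h_U(z)\le\alpha-\delta\quad(q\in G\cap\partial U).
\]
Then some $h\in A(K)$ satisfies $|h-\ell|<2\delta$ on $F$ and $\operatorname{Re}h<\alpha$ on $G$.
\end{proposition}

If no such $h$ exists, the Hahn--Banach theorem provides a measure $\tau$ on $\partial K$ that annihilates $A(K)$ and is positive on all continuous functions obeying the constraints. We shall show that the $h_U$ have boundary values with respect to $\tau$ which obey the constraints with room to spare and are annihilated by $\tau$; this forces $\tau=0$. When $K$ is a closed disc, $\tau$ is absolutely continuous by the F.\ and M.\ Riesz theorem and radial limits serve as boundary values. In general they have to be constructed.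

Measures are finite complex Borel measures on $\partial K$, and $\sigma\perp A(K)$ means $\int a\,d\sigma=0$ for all $a\in A(K)$. The \emph{Cauchy transform} is $\hat\sigma(z)=\int\frac{d\sigma(w)}{w-z}$. Since $\int_{B(0,R)}|w-z|^{-1}dA(z)\le2\pi R$ for all $w$, the integral converges absolutely for $dA$-a.e.\ $z$, and $\|\hat\sigma\|_{L^1(B(0,R))}\le2\pi R\,|\sigma|(\partial K)$. Also $\bar\partial\hat\sigma=-\pi\sigma$, so \emph{a measure is determined by its Cauchy transform}: if $\hat\sigma=0$ a.e., then $\sigma=0$.

\begin{lemma}\label{lem:cauchy}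
If $\sigma\perp A(K)$, then $\hat\sigma(z)=0$ for a.e.\ $z\notin K^\circ$.
\end{lemma}

\begin{proof}
For $z\notin K$ the function $w\mapsto\frac1{w-z}$ is in $A(K)$. The boundary may have positive area and needs an argument. Let $z\in\partial K$ satisfy $\int|w-z|^{-1}d|\sigma|(w)<\infty$; this holds for a.e.\ $z$ and implies $|\sigma|(\{z\})=0$. For $r>0$ choose $a\notin K$ with $|a-z|<r/2$ and an arc $e\subset B(a,r)\setminus K$ as in (K4), and let $Q_r$ be the function of Lemma~\ref{lem:kernel} for $B(a,r)$ and $e$. Then $Q_r(z,\cdot)\in A(K)$, so $\int Q_r(z,w)\,d\sigma(w)=0$. The first estimate of Lemma~\ref{lem:kernel} for $|w-z|<r$ and the second for $|w-z|\ge r$ give $|Q_r(z,w)|\le C/|w-z|$, and the second gives $Q_r(z,w)\to\frac1{w-z}$ as $r\to0$ for $w\ne z$. By dominated convergence $\hat\sigma(z)=0$.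
\end{proof}

\begin{lemma}\label{lem:star}
Let $\tau\perp A(K)$. For every component $U$ of $K^\circ$ there are a Borel set $Y_U\subset\partial U$ and a linear map $g\mapsto g^*$ from $H^\infty(U)$ to $L^\infty(|\tau|)$ such that, with all relations holding $|\tau|$-a.e.:
\begin{enumerate}
\item[(a)] $g^*\tau\perp A(K)$ and $|g^*|\le\|g\|$;
\item[(b)] $1^*=\mathbf 1_{Y_U}$, $g^*=0$ off $Y_U$, and $(e^g)^*=\mathbf 1_{Y_U}e^{g^*}$;
\item[(c)] if $|g|\le c$ on $U\cap B(q,s)$, then $|g^*|\le c$ on $\partial K\cap B(q,s/2)$;
\item[(d)] the sets $Y_U$ are pairwise disjoint and $|\tau|$ is carried by $\bigcup_UY_U$.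
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Approximation from $A(K)$.} Fix $U$ and $g\in H^\infty(U)$. We cut $g$ off near $\partial U$ and repair the analyticity. Let $\kappa_\rho=\min(1,\max(0,d_U/\rho-1))$ and
\[
g^{(\rho)}=\kappa_\rho g-T_{2\rho}(g\,\bar\partial\kappa_\rho).
\]
Here $\kappa_\rho g$, extended by $0$, is continuous on $\mathbb C$ with $\bar\partial(\kappa_\rho g)=g\,\bar\partial\kappa_\rho$, and this function is bounded by $\|g\|/\rho$ and lives on $\{\rho\le d_U\le2\rho\}\subset K_{2\rho}$. So $g^{(\rho)}\in A(K)$ and $\|g^{(\rho)}\|\le C\|g\|$. Let $z$ lie in a component $V$, equal to $U$ or not. For small $\rho$ the function $g\,\bar\partial\kappa_\rho$ vanishes on $B(z,\frac12d_V(z))$, and \eqref{eq:dbar} with $s=\frac12d_V(z)$ gives $|T_{2\rho}(g\,\bar\partial\kappa_\rho)(z)|\le C\rho\|g\|/d_V(z)$. Hence $g^{(\rho)}\to\mathbf 1_Ug$ pointwise on $K^\circ$ as $\rho\to0$. Moreover, if $|g|\le c$ on $U\cap B(q,s)$ and $4\rho\le s$, then \eqref{eq:dbar} with radius $s/2$ gives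
\begin{equation}\label{eq:localrho}
|g^{(\rho)}|\le Cc+C\rho\|g\|/s\quad\text{on }K\cap B(q,s/2).
\end{equation}

\emph{Definition of $g^*$.} We claim that $g^{(\rho)}$ converges weak-$*$ in $L^\infty(|\tau|)$ as $\rho\to0$ to a limit $g^*$, and that for every measure $\sigma=\theta\tau$ with $\theta\in L^\infty(|\tau|)$ and $\sigma\perp A(K)$,
\begin{equation}\label{eq:star}
g^*\sigma\perp A(K),\qquad\widehat{g^*\sigma}=\mathbf 1_U\,g\,\hat\sigma\ \text{ a.e.}
\end{equation}
Since $L^1(|\tau|)$ is separable, every sequence $\rho_n\to0$ has a subsequence along which $g^{(\rho_n)}$ converges weak-$*$ to some $k$. For $\sigma$ as above and $a\in A(K)$ we have $0=\int ag^{(\rho_n)}d\sigma\to\int ak\,d\sigma$. So $k\sigma\perp A(K)$, and $\widehat{k\sigma}=0$ a.e.\ off $K^\circ$ by Lemma~\ref{lem:cauchy}. For $z\in K^\circ$ the function $w\mapsto\frac{g^{(\rho)}(w)-g^{(\rho)}(z)}{w-z}$ is in $A(K)$, so $\widehat{g^{(\rho)}\sigma}(z)=g^{(\rho)}(z)\hat\sigma(z)$; as $\frac1{w-z}$ is bounded on $\partial K$, the limit is $\widehat{k\sigma}(z)=\mathbf 1_U(z)g(z)\hat\sigma(z)$. For $\sigma=\tau$ this determines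 $\widehat{k\tau}$, hence $k\tau$, hence $k$, independently of the sequence. The claim follows.

\emph{Multiplicativity and its consequences.} The map $g\mapsto g^*$ is linear and $|g^*|\le C\|g\|$. For $g,k\in H^\infty(U)$, apply \eqref{eq:star} to $k$ with $\sigma=g^*\tau$: the transform of $k^*g^*\tau$ is $\mathbf 1_Ukg\,\hat\tau$, which is the transform of $(kg)^*\tau$. So $(kg)^*=k^*g^*$. Powers now remove the constants: $|g^*|^n=|(g^n)^*|\le C\|g\|^n$ for all $n$ gives $|g^*|\le\|g\|$, which completes (a). In the situation of (c), \eqref{eq:localrho} for $g^n$ gives $|g^*|^n\le Cc^n$ on $B(q,s/2)$ in the limit $\rho\to0$, and (c) follows on taking $n$th roots. Since $(1^*)^2=1^*$, we have $1^*=\mathbf 1_{Y_U}$ for a Borel set $Y_U$, and $g^*=g^*1^*$ vanishes off $Y_U$. The exponential series converges in $H^\infty(U)$, so $(e^g)^*=\mathbf 1_{Y_U}+\sum_{n\ge1}(g^*)^n/n!=\mathbf 1_{Y_U}e^{g^*}$.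

\emph{The sets $Y_U$.} If $q\in\partial K\setminus\partial U$, then $q\notin\overline U$, so $U\cap B(q,s)=\emptyset$ for some $s$, and (c) with $c=0$ shows that $Y_U\cap B(q,s/2)$ is null. Countably many such discs cover $\partial K\setminus\partial U$, so we may take $Y_U\subset\partial U$. For $U\ne V$, \eqref{eq:star} for $V$, $g=1$ and $\sigma=\mathbf 1_{Y_U}\tau$ shows that $\mathbf 1_{Y_V}\mathbf 1_{Y_U}\tau$ has transform $\mathbf 1_V\mathbf 1_U\hat\tau=0$; so $Y_U\cap Y_V$ is null. Consequently $\sum_U\mathbf 1_{Y_U}\tau$ converges in total variation, and its transform is the $L^1_{\mathrm{loc}}$ limit of the transforms of the partial sums, namely $\sum_U\mathbf 1_U\hat\tau=\mathbf 1_{K^\circ}\hat\tau$. This equals $\hat\tau$ a.e.\ by Lemma~\ref{lem:cauchy}. Hence $\tau=\sum_U\mathbf 1_{Y_U}\tau$, which is (d).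
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:glue}]
Let $\mathcal C$ be the set of $u\in C(\partial K)$ with $|u-\ell|<2\delta$ on $F$ and $\operatorname{Re}u<\alpha$ on $G$. It is open and convex and contains $u_0$. Suppose that it misses the subspace $A(K)|_{\partial K}$. The Hahn--Banach and Riesz theorems give a measure $\tau$ and a real $\gamma$ with $\operatorname{Re}\int a\,d\tau\le\gamma<\operatorname{Re}\int u\,d\tau$ for $a\in A(K)$, $u\in\mathcal C$. A real-linear functional bounded above on a complex subspace vanishes there, so $\tau\perp A(K)$, $\gamma\ge0$, and $\operatorname{Re}\int u\,d\tau>0$ for $u\in\mathcal C$; in particular $\tau\ne0$.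

Let $u^*=\sum_Uh_U^*$. By Lemma~\ref{lem:star} the terms live on disjoint sets and $|u^*|\le\sup_U\|h_U\|$; by (a) and dominated convergence $\int u^*d\tau=\sum_U\int h_U^*\,d\tau=0$. We check that
\begin{equation}\label{eq:ustar}
|u^*-\ell|\le\delta\ \ |\tau|\text{-a.e.\ on }F,\qquad\operatorname{Re}u^*\le\alpha-\delta\ \ |\tau|\text{-a.e.\ on }G.
\end{equation}
By (d) it suffices to work on one $Y_U\subset\partial U$, where $u^*=h_U^*$. Let $\delta'>\delta$ and $q\in F\cap\partial U$. For some $s>0$ we have $|h_U-\ell(q)|\le\delta'$ on $U\cap B(q,s)$ and $|\ell-\ell(q)|\le\delta'-\delta$ on $F\cap B(q,s)$. By (c) for $h_U-\ell(q)$, whose boundary function is $h_U^*-\ell(q)\mathbf 1_{Y_U}$, we get $|h_U^*-\ell|\le2\delta'-\delta$ a.e.\ on $Y_U\cap F\cap B(q,s/2)$. Countably many such discs cover $F\cap\partial U$; let $\delta'\downarrow\delta$. Next let $\delta'<\delta$ and $q\in G\cap\partial U$. Then $|e^{h_U}|\le e^{\alpha-\delta'}$ on $U\cap B(q,s)$ for some $s$, and (b), (c) give $e^{\operatorname{Re}h_U^*}\le e^{\alpha-\delta'}$ a.e.\ on $Y_U\cap B(q,s/2)$. Cover $G\cap\partial U$ by countably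 many such discs and let $\delta'\uparrow\delta$.

It remains to replace $u^*$ by continuous functions. Let $w\in C(\partial K)$ with $\|w\|<\delta/2$, put $u_1=u^*+w$, and let $b$ be the essential bound of $u_1$. By Lusin's theorem and \eqref{eq:ustar}, for $\kappa>0$ there is a compact $E\subset\partial K$ with $|\tau|(\partial K\setminus E)<\kappa$ such that $u_1|_E$ is continuous, $|u_1|\le b$ on $E$, $|u_1-\ell|\le\frac32\delta$ on $E\cap F$, and $\operatorname{Re}u_1\le\alpha-\frac12\delta$ on $E\cap G$. Extend $u_1|_E$ to $u_2\in C(\partial K)$ with $|u_2|\le b$ (Tietze). The set where $u_2$ violates a constraint,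
\[
E'=\{x\in F:|u_2-\ell|\ge2\delta\}\cup\{x\in G:\operatorname{Re}u_2\ge\alpha\},
\]
is closed and disjoint from $E$. Take a continuous $\lambda\colon\partial K\to[0,1]$ with $\lambda=1$ on $E$ and $\lambda=0$ on $E'$. Then $u_3=\lambda u_2+(1-\lambda)u_0\in\mathcal C$: on $E'$ it equals $u_0$, and off $E'$ it is a convex combination of two values that obey the convex constraints. So $\operatorname{Re}\int u_3\,d\tau>0$, while $|\int(u_3-u_1)\,d\tau|\le\kappa(2b+\|u_0\|)$ because $u_3=u_1$ on $E$. Letting $\kappa\to0$ we get $\operatorname{Re}\int w\,d\tau=\operatorname{Re}\int u_1\,d\tau\ge0$ for all small $w$. Replacing $w$ by $-w$ and $\pm iw$ gives $\int w\,d\tau=0$, so $\tau=0$, a contradiction.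
\end{proof}

\section{Level sets, rooms, and the absence of cycles}\label{sec:top}

We return to $f$. The sets $F_j$ inherit from $K$ the property of having no holes; this is where zeros in $K^\circ$ would do harm.

\begin{lemma}\label{lem:levels}
The complement of $F_j$ is connected, and so is the complement of every component $X$ of $F_j$.
\end{lemma}

\begin{proof}
Let $\Omega$ be a bounded component of $\mathbb C\setminus F_j$ or of $\mathbb C\setminus X$. The set $\mathbb C\setminus K$ is connected, unbounded and disjoint from $F_j$, so it misses $\Omega$. Thus $\Omega$ lies in a component $U$ of $K^\circ$. On $\emptyset\ne\partial\Omega\subset F_j\cap\overline U$ we have $|f|\ge\varepsilon^j$, so $U$ is not null, $f$ has no zeros in $\overline\Omega$, and the maximum principle for $1/f$ gives $\Omega\subset F_j$. This is absurd in the first case. In the second, $X\cup\Omega$ is a connected subset of $F_j$ because $\partial\Omega\subset X$; so $\Omega\subset X$, which is absurd as well.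
\end{proof}

\begin{lemma}\label{lem:log}
There is a continuous function $\ell_0$ on $F_4$ with $e^{\ell_0}=f$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:levels} and Mergelyan's theorem there is a polynomial $P$ with $|P-f|<\frac12\varepsilon^4$ on $F_4$. Then $|P/f-1|<\frac12$, so $P/f$ has a continuous logarithm and the zeros of $P$ lie off $F_4$. It remains to see that $z-a$ has a continuous logarithm on $F_4$ for $a\notin F_4$. This holds for large $|a|$, since $z-a=-a(1-z/a)$. If $|a'-a|<\operatorname{dist}(a,F_4)$, then $\frac{z-a'}{z-a}=1+\frac{a-a'}{z-a}$ takes values in $B(1,1)$, so the property holds for $a'$ if and only if it holds for $a$. The connectedness of $\mathbb C\setminus F_4$ finishes the proof.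
\end{proof}

Put $B_0=\max_{F_4}|\ell_0|$ and note that $\operatorname{Re}\ell_0=-v\in[-4N,0]$. The components of $F_3$ may be uncountably many and are awkward to work with, so we surround $F_3$ by finitely many discs of a definite size. By uniform continuity of $|f|$ there is $r>0$ such that $v(z)<4N$ whenever $z\in K$ and $\operatorname{dist}(z,F_3)\le8r$. Cover $F_3$ by discs $B(p_i,r)$, $p_i\in F_3$, $1\le i\le M$, and put $\mathcal N=\bigcup_iB(p_i,r)$. Then
\begin{equation}\label{eq:discs}
F_3\subset\mathcal N,\qquad v<4N\ \text{ on }K\cap B(p_i,8r),\qquad K\cap\mathcal N\subset F_4 .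
\end{equation}
A number is called \emph{fixed} if it depends only on $K,f,\varepsilon$ and the choices of $\chi,\ell_0,r,p_1,\dots,p_M$.

On a non-null component $U$ let $L=L_U$ be an analytic branch of $\log f$, which exists by (K2). A \emph{room} of $U$ is a component $O$ of the open set $U\cap\mathcal N$. On $O\subset F_4$ the function $L_U-\ell_0$ is continuous with values in $2\pi i\mathbb Z$, so
\[
L_U=\ell_0+2\pi in_O\ \text{ on }O,\qquad n_O\in\mathbb Z .
\]
There may be infinitely many rooms, and we have no bound for the integers $n_O$: in Example~\ref{ex:fingers} the rooms at the two ends of $\Pi_k$ have integers whose difference tends to infinity with $k$.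

The logarithm that we finally use is $\ell=\ell_0+2\pi im$ with $m\colon F_3\to\mathbb Z$ continuous. We shall want to prescribe $m$ as an integer attached to the room plus an integer attached to the component $U$. But $m$ is constant on each component $X$ of $F_3$, and $X$ may run along $\partial K$ or through other components of $K^\circ$ and so meet $U$ in several places. The prescription is consistent because of the next two lemmas: $X$ cannot connect two rooms of the same $U$, and the sets $U$ and $X$ cannot form a ring. In both cases the reason is that a ring would enclose part of $\mathbb C\setminus K$, as three mutually tangent discs do. We use three standard facts of plane topology. For compact $X\subset\mathbb C$, $\mathbb C\setminus X$ is connected if and only if $\widehat{\mathbb C}\setminus X$ is.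

\begin{enumerate}
\item[(T1)] A domain in $\widehat{\mathbb C}$ is simply connected if its complement is connected. In particular every complementary component of a continuum (a compact connected set) is simply connected.
\item[(T2)] (Crosscuts.) Let $\Omega\subset\widehat{\mathbb C}$ be a simply connected domain and $\gamma\subset\Omega$ an open Jordan arc with $\overline\gamma=\gamma\cup\{a,b\}$, $a\ne b$, $a,b\in\partial\Omega$. Then $\Omega\setminus\gamma$ has exactly two components, and $\gamma$ is contained in the boundary of each.
\item[(T3)] (Janiszewski's theorem.) If $A,B\subset\widehat{\mathbb C}$ are compact sets with connected complements and $A\cap B$ is connected, then $A\cup B$ has connected complement.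
\end{enumerate}

\begin{lemma}\label{lem:room}
If $X$ is a component of $F_3$, then all points of $X\cap U$ lie in the same room of $U$.
\end{lemma}

\begin{proof}
\emph{Reduction to one arc.} Join two points of $X\cap U$ by a simple polygonal arc $\gamma_0\subset U$. The set $\gamma_0\setminus X$ is a countable disjoint union of open arcs with endpoints in $X$, and their lengths have finite sum. Since $\gamma_0\cap X$ is a compact subset of the open set $\mathcal N$, all but finitely many of these arcs lie in $\mathcal N$. Removing the exceptional ones from $\gamma_0$ leaves finitely many closed subarcs (possibly points) in $U\cap\mathcal N$, each of which lies in one room. So it suffices to show: if $\gamma\subset U\setminus X$ is an open simple polygonal arc with endpoints $a\ne b$ in $X\cap U$, then $a$ and $b$ lie in the same room.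

\emph{The enclosed domain.} By Lemma~\ref{lem:levels} and (T1), $\widehat{\mathbb C}\setminus X$ is a simply connected domain, and $\gamma$ is a crosscut of it. Let $H'$ be the component of $\widehat{\mathbb C}\setminus(X\cup\gamma)$ containing $\infty$ and $H$ the other one. The connected set $(\mathbb C\setminus K)\cup\{\infty\}$ misses $X\cup\gamma$, so it lies in $H'$, and $H\subset K^\circ$. Since $\gamma\subset\partial H\cap U$, the domain $H$ meets $U$, so $H\subset U$. By (T1), $H$ is simply connected; let $\psi\colon\mathbb D\to H$ be conformal. The idea is to go from $a$ to $b$ inside $H$, staying close to $X$ and hence in $\mathcal N$. The part of $\partial H$ in $X$ may be wild, so we transfer the picture to the disc, and for this we need the boundary behavior of $\psi^{-1}$ along $\gamma$ only.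

\emph{Boundary correspondence along $\gamma$.} Let $x\in\gamma$. A small disc $B$ about $x$ misses $X$ and meets $\gamma$ in two radii, so $B\setminus\gamma$ consists of two open sectors. Each lies in $H$ or in $H'$, and $x\in\partial H\cap\partial H'$, so exactly one lies in $H$. Let $\sigma(\xi)=x+c\,\xi^{\beta}$ map the half disc $\{|\xi|<1,\ \operatorname{Im}\xi>0\}$ onto this sector; it extends to a homeomorphism that takes the diameter $(-1,1)$ onto $B\cap\gamma$. The function $\vartheta=\psi^{-1}\circ\sigma$ has $|\vartheta|<1$, and $|\vartheta|\to1$ at $(-1,1)$ because $B\cap\gamma\subset\partial H$. By the reflection principle $\vartheta$ extends analytically across $(-1,1)$ with $\vartheta(\bar\xi)=1/\overline{\vartheta(\xi)}$. So $\log|\vartheta|$ is negative above the diameter, zero on it, and positive just below it. On a small circle about $0$ it changes sign only twice, whereas $\operatorname{Re}(c'\xi^n+\cdots)$ changes sign at least $2n$ times; hence $\vartheta'(0)\ne0$. Therefore $\psi^{-1}$ extends continuously to $H\cup\gamma$, sends $\gamma$ into $\mathbb T$, and maps a neighborhood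 of $x$ in $H\cup\gamma$ homeomorphically onto a neighborhood of $\psi^{-1}(x)$ in $\overline{\mathbb D}$. If $x\ne x'$ in $\gamma$ had the same image $t_0$, the images of disjoint neighborhoods of $x$ and $x'$ would both contain $\mathbb D\cap B(t_0,s)$ for small $s$, contradicting the injectivity of $\psi^{-1}$ on $H$. So $\psi^{-1}$ is a homeomorphism of $H\cup\gamma$ onto $\mathbb D\cup I$, where $I\subset\mathbb T$ is open, connected and not compact. Thus $I$ is an open arc and $I'=\mathbb T\setminus I$ is a closed arc or a point.

\emph{A passage near $X$.} Let $\omega_n\in\mathbb D$ with $\operatorname{dist}(\omega_n,I')\to0$. The limit points of $\psi(\omega_n)$ lie in $\partial H\subset X\cup\gamma$. They are not on $\gamma$, since $\psi(\omega_n)\to x\in\gamma$ along a subsequence would give $\omega_n\to\psi^{-1}(x)\in I$. So they lie in $X\subset\mathcal N$. As $H$ is bounded and $\mathcal N$ is open, there is $\kappa>0$ such that $\psi$ maps $E=\{\omega\in\mathbb D:\operatorname{dist}(\omega,I')<\kappa\}$ into $U\cap\mathcal N$. The set $E$ is the union of the convex sets $\mathbb D\cap B(t,\kappa)$,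 $t\in I'$, which overlap for nearby $t$; since $I'$ is connected, so is $E$. Hence $\psi(E)$ lies in one room $O$. As $x\in\gamma$ tends to $a$ or to $b$, the point $\psi^{-1}(x)$ leaves every compact subset of $I$, so its distance to $I'$ becomes less than $\kappa$; it is then a limit of points of $E$, and $x\in\overline O$. Thus $a,b\in\overline O$. The rooms containing $a$ and $b$ are open sets that meet $O$, so both equal $O$.
\end{proof}

\begin{lemma}\label{lem:forest}
There are no $k\ge2$, distinct components $U_1,\dots,U_k$ of $K^\circ$ and distinct components $X_1,\dots,X_k$ of $F_3$ with $X_i\cap U_i\ne\emptyset$ and $X_i\cap U_{i+1}\ne\emptyset$ for all $i$ (indices mod $k$).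
\end{lemma}

\begin{proof}
Take such a cycle with $k$ minimal. Then $U_i\cap X_j=\emptyset$ for $j\notin\{i-1,i\}$, since otherwise $U_i,X_i,U_{i+1},\dots,U_j,X_j$ is a cycle with at least $2$ and at most $k-1$ sets $U$. In $U_i$ join a point of $X_{i-1}$ to a point of $X_i$ by a simple polygonal arc, and keep the part between its last point in $X_{i-1}$ and the first point in $X_i$ after that. This gives an open arc $\gamma_i$ with $\overline{\gamma_i}\subset U_i$ that misses every $X_j$ and has one endpoint in $X_{i-1}$ and the other in $X_i$. The closed arcs $\overline{\gamma_i}$ are disjoint. Add to $X_1$ successively $\overline{\gamma_2},X_2,\overline{\gamma_3},\dots,\overline{\gamma_k},X_k$. Each of these sets is a continuum with connected complement (Lemma~\ref{lem:levels} for the $X_i$) and meets the union of the previous ones in exactly one point. By (T3) the union is a continuum with connected complement, and $\gamma_1$ is a crosscut of this complement. By (T1) and (T2) the complement of $\bigcup X_i\cup\bigcup\gamma_i$ has exactly two components, each with $\gamma_1$ in its boundary. After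 a cyclic shift of the indices the same argument shows that each has $\gamma_2$ in its boundary. The component not containing $\infty$ misses the connected set $(\mathbb C\setminus K)\cup\{\infty\}$, so it lies in one component of $K^\circ$. But it meets both $U_1$ and $U_2$, a contradiction.
\end{proof}

\section{A bounded substitute for the logarithm on one component}\label{sec:one}

For a function $a$ on a set $E$ let $\operatorname{osc}_Ea=\sup_{z,z'\in E}|a(z)-a(z')|$.

\begin{proposition}\label{prop:one}
There is a fixed number $J_0$ such that for every non-null $U$, every compact $R\subset U$ and every $\eta\in(0,1)$ there is $h_1\in H^\infty(U)$ with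
\begin{enumerate}
\item[(i)] $|h_1-L|\le\eta$ on $R$;
\item[(ii)] $\limsup_{U\ni z\to q}\operatorname{Re}h_1(z)\le-\min(v(q),4N)+\eta$ for every $q\in\partial U$;
\item[(iii)] $|\operatorname{Re}h_1|\le J_0$ on $O$ and $\operatorname{osc}_Oh_1\le J_0$ for every room $O$ of $U$.
\end{enumerate}
\end{proposition}

The norm $\|h_1\|$ depends on $U$, $R$, $\eta$ without control. The point is that $J_0$ does not.

The function $L$ has all these properties except boundedness. It is unbounded for two different reasons, and we separate them by writing $L=L_1-g$. The part $L_1$ takes values in the strip $-4N\le\operatorname{Re}w\le0$; only its imaginary part can be large, and we compose it with a map that folds the strip onto a bounded set. The part $g$ has positive real part $u$, the Poisson integral of a measure $\mu$ that sits where $f$ is small. We replace $g$ by a bounded function $g_n$ obtained by spreading the mass of $\mu$ over nearby sets. The danger is that the spread mass is felt too strongly in a room; most of the proof consists in choosing where to put it. We begin with five tools.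

\subsection*{Five lemmas}

\begin{lemma}[Folding the strip]\label{lem:fold}
For $\tau>0$ let $\Phi_\tau(w)=\tau^{-1}\sinh\tau w+4N(\cosh\tau w-1)$ and $\kappa_\tau=4N(\cosh4N\tau-1)$. On the strip $\Sigma=\{-4N\le\operatorname{Re}w\le0\}$ the function $\Phi_\tau$ is bounded, and for small $\tau$
\[
-12N\le\operatorname{Re}\Phi_\tau(w)\le\operatorname{Re}w+\kappa_\tau,\qquad|\Phi_\tau'(w)|\le2 .
\]
As $\tau\to0$, $\kappa_\tau\to0$ and $\Phi_\tau(w)\to w$ uniformly on bounded sets.
\end{lemma}

\begin{proof}
Let $w=-x+iy$, $0\le x\le4N$. Both $|\sinh\tau w|$ and $|\cosh\tau w|$ are at most $\cosh4N\tau$, so $\Phi_\tau$ is bounded and $|\Phi_\tau'|=|\cosh\tau w+4N\tau\sinh\tau w|\le(1+4N\tau)\cosh4N\tau\le2$ for small $\tau$. Further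
\[
\operatorname{Re}\Phi_\tau(w)=-4N+\cos(\tau y)\bigl(4N\cosh\tau x-\tau^{-1}\sinh\tau x\bigr),
\]
and the bracket lies in $[0,4N\cosh 4N\tau]$ because $\tau^{-1}\tanh\tau x\le x\le4N$. So $\operatorname{Re}\Phi_\tau\ge-4N-4N\cosh4N\tau\ge-12N$ when $\cosh 4N\tau\le 2$, and, using $\sinh\tau x\ge\tau x$, $\operatorname{Re}\Phi_\tau\le-4N+4N\cosh4N\tau-x$. The last statement follows from the power series.
\end{proof}

The simpler map $(e^{\tau w}-1)/\tau$ wraps the imaginary axis around a circle of radius $1/\tau$, and its real part reaches $-2/\tau$, which would ruin (iii). The map $\Phi_\tau$ wraps it around the ellipse with center $-4N$ and semi-axes $4N$ and $1/\tau$.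

\begin{lemma}[Energy]\label{lem:energy}
Let $B$ be an open disc and $u\ge0$ a harmonic function in $U$ that tends to $0$ at every point of $\partial U\cap B$. Let $\tilde u=u$ on $U\cap B$ and $\tilde u=0$ on $B\setminus U$. Then $\tilde u$ is continuous and subharmonic in $B$. If $\beta=2$, or $\beta>1$ and $u>0$, then for $0\le\lambda\in C_c^\infty(B)$
\[
\beta(\beta-1)\int_{U\cap B}\lambda\,u^{\beta-2}|\nabla u|^2\,dA\le\int_B\tilde u^{\,\beta}\,\Delta\lambda\,dA .
\]
\end{lemma}

\begin{proof}
Continuity is the hypothesis. The sub-mean-value inequality on small circles holds with equality at points of $U$ and trivially where $\tilde u=0$. An increasing convex function of a subharmonic function is subharmonic, so the distribution $\Delta(\tilde u^{\,\beta})$ is a positive measure on $B$. The right side is its integral against $\lambda$, and on the open set $U\cap B$ it has density $\Delta(u^\beta)=\beta(\beta-1)u^{\beta-2}|\nabla u|^2$.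
\end{proof}

\begin{lemma}[Hardy's inequality]\label{lem:hardy}
If $a\ge0$ is smooth in $U$ and tends to $0$ at every point of $\partial U$, then $\int_Ua^2d_U^{-2}\,dA\le16\int_U|\nabla a|^2\,dA$.
\end{lemma}

\begin{proof}
For $\kappa>0$ the function $(a-\kappa)^+$ is Lipschitz with compact support in $U$ and its gradient is bounded by $|\nabla a|$; by monotone convergence it suffices to treat Lipschitz $a$ with compact support. Let $\psi$ map $U$ conformally onto the upper half plane $\mathbb H$. For $\psi(z)=x+iy$, Koebe's theorem applied to $\omega\mapsto\psi^{-1}\bigl(x+iy\frac{1+\omega}{1-\omega}\bigr)$, whose derivative at $0$ has modulus $2y/|\psi'(z)|$, gives $d_U(z)\ge y/(2|\psi'(z)|)$. With $b=a\circ\psi^{-1}$ we get $\int_Ua^2d_U^{-2}\le4\int_Ua^2|\psi'|^2(\operatorname{Im}\psi)^{-2}=4\int_{\mathbb H}b^2y^{-2}$. On each vertical line, integration by parts gives $\int b^2y^{-2}dy=2\int b\,b_y\,y^{-1}dy$, and the Cauchy--Schwarz inequality gives $\int b^2y^{-2}dy\le4\int b_y^2\,dy$. Finally $\int_{\mathbb H}|\nabla b|^2=\int_U|\nabla a|^2$ by conformal invariance.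
\end{proof}

For $t\in\mathbb T$, $\omega\in\mathbb D$ let $H_t(\omega)=\frac{t+\omega}{t-\omega}$ and $P_t(\omega)=\operatorname{Re}H_t(\omega)=\frac{1-|\omega|^2}{|t-\omega|^2}$, and let $|E|$ be the arc length of $E\subset\mathbb T$. We recall: a bounded harmonic function in $\mathbb D$ has radial limits a.e.\ and is the Poisson integral $\int P_t(\omega)\,(\cdot)\,\frac{|dt|}{2\pi}$ of them (Fatou); a nonnegative harmonic function is $\int P_t\,d\mu(t)$ for a finite measure $\mu\ge0$ (Herglotz); its radial limit exists a.e.\ and equals the density, with respect to $\frac{|dt|}{2\pi}$, of the absolutely continuous part of $\mu$; and at almost every point $t$ with respect to the singular part of $\mu$, $\mu(I')/|I'|\to\infty$ as arcs $I'$ centered at $t$ shrink to $t$.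

To spread a unit mass over a set $E$ one would take the density $2\pi\mathbf 1_E/|E|$, but its conjugate function is in general unbounded. A different density on $E$ avoids this.

\begin{lemma}[Bounded bumps]\label{lem:bump}
Let $E\subset\mathbb T$ be measurable with $0<|E|<2\pi$. There is $\beta_E\in H^\infty(\mathbb D)$ with $\beta_E=\int H_t\,\nu_E(t)\frac{|dt|}{2\pi}$, where $\nu_E\ge0$ is bounded, vanishes a.e.\ off $E$, and $\int\nu_E\frac{|dt|}{2\pi}=1$.
\end{lemma}

\begin{proof}
Let $a=\int_EH_t\frac{|dt|}{2\pi}$, so $0<\operatorname{Re}a<1$, and let $X=e^{i\pi a/2}$, so $\arg X=\frac\pi2\operatorname{Re}a\in(0,\frac\pi2)$. Put $b=-i\frac{X-1}{X+1}$. Since $\operatorname{Re}X>0$, we have $|b|<1$ and $|X+1|^2\ge1+|X|^2\ge2|X|$, so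
\[
0<\operatorname{Re}b=\frac{2\operatorname{Im}X}{|X+1|^2}\le\sin\Bigl(\frac\pi2\operatorname{Re}a\Bigr).
\]
The right side has radial limit $0$ a.e.\ off $E$. Put $\beta_E=(b-i\operatorname{Im}b(0))/\operatorname{Re}b(0)$ and let $\nu_E$ be the radial limit of $\operatorname{Re}\beta_E$. Then $\beta_E$ and $\int H_t\nu_E\frac{|dt|}{2\pi}$ have the same real part and are real at $0$, so they are equal, and the value at $0$ is $1$.
\end{proof}

The last tool bounds the oscillation of a conjugate function. Near a wild boundary one cannot integrate the gradient along paths of bounded length. Instead we follow the curves on which the imaginary part is constant and the real part increases: they cannot end at a part of $\partial U$ where the real part vanishes, so they leave through a circle, where we have control.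

\begin{lemma}[Conjugate functions]\label{lem:conj}
Let $B$ be an open disc and $a$ analytic in $U$ such that $\operatorname{Re}a\ge0$ and $\operatorname{Re}a$ tends to $0$ at every point of $\partial U\cap\overline B$. For a component $V$ of $U\cap B$ let $C_V=\partial V\cap U$. The sets $C_V$ are disjoint, relatively open subsets of the circle $\partial B$, and $\operatorname{osc}_V\operatorname{Im}a\le\int_{C_V}|a'|\,|dz|$.
\end{lemma}

\begin{proof}
A point of $\partial V\cap U$ lies in $\overline B$ and not in $B$, since the components of $U\cap B$ are open. For $z\in U\cap\partial B$ and a small disc $B'\subset U$ about $z$, the set $B'\cap B$ is convex, so it lies in exactly one $V$; then $B'\cap\partial B\subset C_V$, and $z$ belongs to no other $C_{V'}$. This proves the first statement.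

Let $a$ be nonconstant; then $\operatorname{Re}a>0$ in $U$, and the set $\operatorname{Im}a(\{a'=0\})$ is countable. The function $\operatorname{Re}a$ extends continuously to the compact set $\overline U\cap\overline B$, so it is bounded on $V$. Let $z_0\in V$ and suppose that $y_0=\operatorname{Im}a(z_0)$ is not in $\operatorname{Im}a(\{a'=0\})$. Then $a$ is locally invertible at every point where $\operatorname{Im}a=y_0$, so there is a unique curve $z(s)\in V$ with $z(0)=z_0$, $a(z(s))=a(z_0)+s$, defined on a maximal interval $[0,s^*)$, and $s^*<\infty$ by boundedness. Let $z^*\in\overline V$ be a limit point of $z(s)$ as $s\to s^*$. Suppose $z^*\in V$. Then $a(z^*)=a(z_0)+s^*$, and $a$ maps a neighborhood of $z^*$ in $V$ homeomorphically onto a disc about $a(z^*)$. By uniqueness of lifts the curve coincides, for $s$ near $s^*$, with the local inverse of $a$ along the ray, and so continues past $s^*$; this contradicts maximality. Also $z^*\notin\partial U$, because $\operatorname{Re}a(z(s))\ge\operatorname{Re}a(z_0)>0$. So $z^*\in C_V$ and $y_0=\operatorname{Im}a(z^*)$. Hence the interval $\operatorname{Im}a(V)$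 is contained in $\operatorname{Im}a(C_V)$ up to a countable set. The set $C_V$ is a countable union of arcs, and the image of an arc under $\operatorname{Im}a$ is an interval of length at most the integral of $|a'|$ over it.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:one}}
Below $c_1,c_2,\dots$ are fixed numbers; they do not depend on $U$, $R$, $\eta$ or on the parameter $n$ of Step~4.

\medskip\noindent\textbf{Step 1: the decomposition $L=L_1-g$.}
Let $w_1$ be the Dirichlet solution on $U$ with data $\min(v,4N)$, so $0\le w_1\le4N$, and let $u=v-w_1$, which is harmonic in $U$. As $z\to q\in\partial U$, $u(z)\to v(q)-\min(v(q),4N)\in[0,\infty]$. So $u\ge0$ by the minimum principle, and by \eqref{eq:discs}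
\begin{equation}\label{eq:u}
0\le u\le v<4N\ \text{ on }U\cap B(p_i,8r),\qquad u\to0\ \text{ at every point of }\partial U\cap B(p_i,8r).
\end{equation}
Let $\varphi\colon\mathbb D\to U$ be conformal, write $u\circ\varphi=\int P_t\,d\mu(t)$, and define $g$ by $g\circ\varphi=\int H_t\,d\mu(t)$ and $L_1=L+g$. Then $\operatorname{Re}g=u$ and $\operatorname{Re}L_1=-w_1$, so $L_1$ takes values in the strip $\Sigma$. Steps 2--6 construct $g_n\in H^\infty(U)$ such that $u_n=\operatorname{Re}g_n\ge0$,
\begin{equation}\label{eq:gn}
g_n\to g\ \text{ locally uniformly in }U,\qquad u_n\le c_{9}\ \text{ on }U\cap\mathcal N,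
\end{equation}
and for every room $O$
\begin{equation}\label{eq:osc}
\operatorname{osc}_O\operatorname{Im}g\le c_{11},\qquad\operatorname{osc}_O\operatorname{Im}g_n\le c_{11}.
\end{equation}
If $u\equiv0$, then $g=0$ and $g_n=0$ will do. Assume from now on that $u>0$ in $U$.

The function $u_n$ will vanish at $\partial U\cap B(p_i,7r)$, so by subharmonicity a bound in $\mathcal N$ follows from a bound for the integral of $u_n$ over a circle $\Gamma_i$ about each $p_i$. If $u_n\circ\varphi$ is the Poisson integral of $\nu$, then the sum of these integrals is $\int\Psi\nu\frac{|dt|}{2\pi}$, where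
\begin{equation}\label{eq:Psi}
\Psi(t)=\sum_{i=1}^M\int_{\Gamma_i\cap U}P_t(\varphi^{-1}(z))\,|dz|\in[0,\infty].
\end{equation}
We know that $\int\Psi\,d\mu$ is bounded, and we have to move the mass of $\mu$ to nearby points where $\Psi$ is not much larger. This requires well-chosen circles.

\medskip\noindent\textbf{Step 2: good circles.}
Fix smooth cutoffs $0\le\lambda_i\le1$, translates of one function depending only on $r$, with $\lambda_i=1$ on $B(p_i,6r)$ and compact support in $B(p_i,7r)$. Since $\frac49u^{-2/3}|\nabla u|^2=|\nabla u^{2/3}|^2$, Lemma~\ref{lem:energy} with $\beta=\frac43$ in $B(p_i,8r)$ gives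
\[
\int_U\lambda_i^2|\nabla u^{2/3}|^2\,dA\le(4N)^{4/3}\int|\Delta(\lambda_i^2)|\,dA .
\]
For $a=\lambda_iu^{2/3}$ we have $|\nabla a|^2\le2\lambda_i^2|\nabla u^{2/3}|^2+2(4N)^{4/3}|\nabla\lambda_i|^2$, so $\int_U|\nabla a|^2\le c_1$. By \eqref{eq:u} and the support condition $a$ tends to $0$ at $\partial U$, and Lemma~\ref{lem:hardy} gives $\int_{U\cap B(p_i,6r)}u^{4/3}d_U^{-2}\,dA\le16c_1$. In polar coordinates about $p_i$, some radius $r_i\in(5r,6r)$ has $\int_{\Gamma_i\cap U}u^{4/3}d_U^{-2}|dz|\le16c_1/r$, where $\Gamma_i=\partial B(p_i,r_i)$. By the Cauchy--Schwarz inequality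
\begin{equation}\label{eq:circle}
\int_{\Gamma_i\cap U}u^{2/3}d_U^{-1}\,|dz|\le c_2 .
\end{equation}

We discretize the circles. A Whitney decomposition of $U$ is a family of closed squares $W$ with disjoint interiors and union $U$ such that $\operatorname{diam}W\le\operatorname{dist}(W,\partial U)\le4\operatorname{diam}W$. Let $W_k$ be the squares that meet $\bigcup_i\Gamma_i$, choose $z_k\in W_k\cap\bigcup_i\Gamma_i$, and put
\[
\delta_k=\operatorname{diam}W_k,\quad u_k=u(z_k)\le4N,\quad\omega_k=\varphi^{-1}(z_k),\quad b_k=\sum_i\operatorname{length}(\Gamma_i\cap W_k).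
\]
A circle meets a side of a square in at most two points, so $\sum_kb_k=\sum_i\operatorname{length}(\Gamma_i\cap U)\le12\pi rM$. We claim that
\begin{equation}\label{eq:uk}
\sum_ku_k^{2/3}\le c_3 .
\end{equation}
The squares with $\delta_k>60r$ have area greater than $1800r^2$ and disjoint interiors in $K$, so their number is bounded by a fixed number, and each contributes at most $(4N)^{2/3}$. Let $\delta_k\le60r$, $z_k\in\Gamma_i$, and $D_k=B(z_k,\frac12\delta_k)$. Since $\delta_k\le d_U(z_k)\le5\delta_k$, on $D_k$ we have $\frac12\delta_k\le d_U\le6\delta_k$, and $u\ge\frac13u_k$ by Harnack's inequality (a positive harmonic function in a disc lies, in the concentric closed disc of half the radius, between $\frac13$ and $3$ times its value at the center). The circle $\Gamma_i$ passes through the center of $D_k$. Either it lies in $D_k$, or it leaves $D_k$ in both directions; so $\Gamma_i\cap D_k$ has length at least $\min(10\pi r,\delta_k)\ge\frac12\delta_k$. Hence $u_k^{2/3}\le C\int_{\Gamma_i\cap D_k}u^{2/3}d_U^{-1}|dz|$. A point $z$ lies in at most $C$ discs $D_k$: if $z\in D_k$, then $\frac16d_U(z)\le\delta_k\le2d_U(z)$,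 so $W_k\subset B(z,4d_U(z))$ and $W_k$ has area at least $d_U(z)^2/72$. By \eqref{eq:circle} these $k$ contribute at most $CMc_2$, and \eqref{eq:uk} follows. H\"older's inequality with exponents $\frac52$ and $\frac53$ now gives
\begin{equation}\label{eq:holder}
\sum_k(b_ku_k)^{2/5}\le\Bigl(\sum_kb_k\Bigr)^{2/5}\Bigl(\sum_ku_k^{2/3}\Bigr)^{3/5}\le c_4 .
\end{equation}

Two points of $W_k$ are within $\frac12\delta_k$ of their midpoint, which has depth at least $\delta_k$; so a positive harmonic function on $U$ varies on $W_k$ by a factor at most $9$. Applied to $P_t\circ\varphi^{-1}$ in \eqref{eq:Psi}, this gives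
\begin{equation}\label{eq:Psidisc}
\tfrac19\sum_kb_kP_t(\omega_k)\le\Psi(t)\le9\sum_kb_kP_t(\omega_k).
\end{equation}
By Fubini's theorem and \eqref{eq:u}, $\int\Psi\,d\mu=\sum_i\int_{\Gamma_i\cap U}u\,|dz|\le c_5$.

\medskip\noindent\textbf{Step 3: there is room to spread the mass.}
Let $\varphi^*$ be the radial limit of $\varphi$, defined a.e.\ on $\mathbb T$ with values in $\partial U$. If $w$ is the Dirichlet solution with data $\lambda$, then $w\circ\varphi$ is bounded with radial limit $\lambda\circ\varphi^*$, so it is the Poisson integral of $\lambda\circ\varphi^*$. The forbidden set is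
\[
Z=\Bigl\{t\in\mathbb T:\ \varphi^*(t)\in\bigcup_iB(p_i,7r)\Bigr\},
\]
on which $v\circ\varphi^*<4N$. We claim that \emph{for $\mu$-a.e.\ $t$, $|I\cap Z|/|I|\to0$ as arcs $I\ni t$ shrink to $t$.}

At a.e.\ $t\in Z$ the radial limit of $u\circ\varphi$ is $0$ by \eqref{eq:u}, so the absolutely continuous part of $\mu$ lives on $\mathbb T\setminus Z$, and Lebesgue's density theorem gives the claim for this part. Now let $t$ be a point at which $\mu(I')/|I'|\to\infty$ for arcs $I'$ centered at $t$. For an arc $I\ni t$ with midpoint $c_I$ and $|I|<1$ put $\omega_I=(1-|I|)c_I$. If $s\in\mathbb T$ and $|s-c_I|\le|I|$, then $|s-\omega_I|\le2|I|$ and $P_s(\omega_I)\ge\frac{|I|}{4|I|^2}=\frac1{4|I|}$. The arc $I'$ of length $|I|$ centered at $t$ consists of such $s$, so $v(\varphi(\omega_I))\ge u(\varphi(\omega_I))\ge\mu(I')/(4|I'|)\to\infty$. Thus the limit points of $\varphi(\omega_I)$ are zeros of $f$ on $\partial U$. Let $w_2$ be the Dirichlet solution with data $\min(v,5N)$; then $w_2(\varphi(\omega_I))\to5N$. But $5N-w_2\circ\varphi$ is the Poisson integral of $5N-\min(v\circ\varphi^*,5N)\ge N\mathbf 1_Z$,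 so
\[
5N-w_2(\varphi(\omega_I))\ge N\int_{Z\cap I}P_s(\omega_I)\frac{|ds|}{2\pi}\ge\frac N{8\pi}\,\frac{|I\cap Z|}{|I|}.
\]
This proves the claim for the singular part.

\medskip\noindent\textbf{Step 4: where to put the mass.}
Divide $\mathbb T$ into $n\ge10$ equal half-open arcs $I$ with midpoints $c_I$, and call $I$ \emph{good} if $|I\cap Z|\le\frac12|I|$, \emph{bad} otherwise. By Step~3, for $\mu$-a.e.\ $t$ the arc containing $t$ is good for all large $n$, so by dominated convergence the total $\mu$-mass of the bad arcs tends to $0$ as $n\to\infty$. Call $k$ \emph{near} $I$ if $|\omega_k-c_I|\le2|I|$, and \emph{far} from $I$ otherwise. The midpoints of two arcs near the same $k$ are at most $4|I|$ apart, so each $k$ is near at most $C$ arcs. With $\sigma_I=\sum_{k\text{ near }I}(b_ku_k)^{2/5}$, \eqref{eq:holder} gives $\sum_I\sigma_I\le c_6$. We estimate $\mu(I)\Psi(s)$ for $s\in I$ by means of \eqref{eq:Psidisc}.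

\emph{Far terms} do not notice where in $I$ the mass sits. For $s,t\in I$ and $k$ far we have $|s-\omega_k|\ge\frac32|I|$, so $|t-\omega_k|\le|s-\omega_k|+|I|\le\frac53|s-\omega_k|$ and $P_s(\omega_k)\le3P_t(\omega_k)$. Integrating in $t$ against $\mu$,
\[
\mu(I)\sum_{k\text{ far}}b_kP_s(\omega_k)\le3\int_I\sum_{k}b_kP_t(\omega_k)\,d\mu(t)\le27\int_I\Psi\,d\mu\qquad(s\in I).
\]

\emph{Near terms} can be large at some $s$, and we only ask that they be controlled on most of $I$. For $t\in I$ and $k$ near, $|t-\omega_k|\le\frac52|I|$, so
\begin{equation}\label{eq:near}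
u_k=\int P_t(\omega_k)\,d\mu(t)\ge\frac4{25}\,\frac{\mu(I)(1-|\omega_k|^2)}{|I|^2}.
\end{equation}
The average of $P_s(\omega_k)$ over $s\in I$ can be of order $1/|I|$, far larger than $(1-|\omega_k|^2)/|I|^2$ when $\omega_k$ is close to $I$, so first moments are useless. A power $P_s^{\,\theta}$ with $\theta<\frac12$ has an integrable singularity $|s-\omega|^{-2\theta}$ and does not see the peak. (H\"older's inequality then asks for $\sum u_k^{\theta/(1-\theta)}$, and Step~2 needs $2\theta/(1-\theta)>1$, that is $\theta>\frac13$; this explains $\theta=\frac25$.) For $\omega\in\mathbb D$ write $\omega=|\omega|e$ with $e\in\mathbb T$. Then $|s-e|\le|s-\omega|+1-|\omega|\le2|s-\omega|$, so $\int_I|s-\omega|^{-4/5}|ds|\le C\int_I|s-e|^{-4/5}|ds|\le C|I|^{1/5}$ and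
\[
\frac1{|I|}\int_IP_s(\omega)^{2/5}|ds|\le C\Bigl(\frac{1-|\omega|^2}{|I|^2}\Bigr)^{2/5}.
\]
By the subadditivity of $x\mapsto x^{2/5}$ and \eqref{eq:near},
\[
\frac1{|I|}\int_I\Bigl(\mu(I)\sum_{k\text{ near}}b_kP_s(\omega_k)\Bigr)^{2/5}|ds|\le C\sum_{k\text{ near}}\Bigl(\frac{b_k\,\mu(I)(1-|\omega_k|^2)}{|I|^2}\Bigr)^{2/5}\le C_2\sigma_I
\]
with an absolute constant $C_2$. By Chebyshev's inequality the integrand is at most $4C_2\sigma_I$ outside a subset of $I$ of length at most $\frac14|I|$ (a null set if $\sigma_I=0$).

Hence for each good $I$ there is a measurable set $E_I\subset I\setminus Z$ with $|E_I|\ge\frac14|I|$ and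
\begin{equation}\label{eq:EI}
\mu(I)\Psi(s)\le C\Bigl(\int_I\Psi\,d\mu+\sigma_I^{5/2}\Bigr),\qquad s\in E_I .
\end{equation}

\medskip\noindent\textbf{Step 5: the functions $g_n$.}
With Lemma~\ref{lem:bump} define
\[
g_n\circ\varphi=\sum_{I\text{ good}}\mu(I)\,\beta_{E_I},\qquad\nu=\sum_{I\text{ good}}\mu(I)\,\nu_{E_I}.
\]
Then $g_n\in H^\infty(U)$, $\nu\ge0$ is bounded and vanishes a.e.\ on $Z$, and $u_n\circ\varphi$ is the Poisson integral of $\nu$. For good $I$, the measures $\mu|_I$ and $\mu(I)\nu_{E_I}\frac{|dt|}{2\pi}$ live on $I$ and have the same mass. Since $|H_t(\omega)-H_s(\omega)|=\frac{2|\omega||t-s|}{|t-\omega||s-\omega|}\le\frac{2|I|}{(1-|\omega|)^2}$ for $s,t\in I$ and $|H_t(\omega)|\le\frac2{1-|\omega|}$,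
\[
|g\circ\varphi(\omega)-g_n\circ\varphi(\omega)|\le\frac{4\pi\,\mu(\mathbb T)}{n(1-|\omega|)^2}+\frac2{1-|\omega|}\sum_{I\text{ bad}}\mu(I),
\]
which is the first part of \eqref{eq:gn}. By Fubini's theorem and \eqref{eq:EI}, since $\nu_{E_I}$ lives on $E_I$ and has integral $1$,
\begin{equation}\label{eq:unint}
\sum_i\int_{\Gamma_i\cap U}u_n\,|dz|=\int\Psi\,\nu\,\frac{|dt|}{2\pi}\le C\Bigl(\int\Psi\,d\mu+\sum_I\sigma_I^{5/2}\Bigr)\le C\bigl(c_5+c_6^{5/2}\bigr)=c_7 .
\end{equation}
Let $q\in\partial U\cap B(p_i,7r)$, and let $\Lambda\colon\partial U\to[0,1]$ be continuous, equal to $1$ off $B(p_i,7r)$, with $\Lambda(q)=0$. Since $\nu=0$ a.e.\ on $Z$, we have $\nu\le\|\nu\|\,\Lambda\circ\varphi^*$ a.e., so $u_n$ is at most $\|\nu\|$ times the Dirichlet solution with data $\Lambda$. Hence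
\begin{equation}\label{eq:unzero}
u_n\to0\ \text{ at every point of }\partial U\cap B(p_i,7r).
\end{equation}
By Lemma~\ref{lem:energy} the extension $\tilde u_n$ is continuous and subharmonic in $B(p_i,7r)$, so inside $\Gamma_i$ it is at most the Poisson integral of its values on $\Gamma_i$. For $|z-p_i|<4r$ the Poisson kernel of $B(p_i,r_i)$ is at most $\frac1{2\pi r_i}\frac{r_i+4r}{r_i-4r}\le\frac1{\pi r}$. With \eqref{eq:unint},
\begin{equation}\label{eq:unbound}
u_n\le c_9:=c_7/(\pi r)\quad\text{on }U\cap B(p_i,4r),
\end{equation}
which completes \eqref{eq:gn}.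

\medskip\noindent\textbf{Step 6: oscillation on rooms.}
Let $a$ be $g$ or $g_n$; then $|a'|=|\nabla\operatorname{Re}a|$. By \eqref{eq:u}, \eqref{eq:unzero}, \eqref{eq:unbound} and Lemma~\ref{lem:energy} with $\beta=2$, applied with a cutoff equal to $1$ on $B(p_i,2r)$ and supported in $B(p_i,4r)$, we get $\int_{U\cap B(p_i,2r)}|a'|^2\,dA\le c_8$. By the Cauchy--Schwarz inequality $\int_{U\cap B(p_i,2r)}(|g'|+|g_n'|)\,dA\le4r\sqrt{\pi c_8}$, so there is $s_i\in(r,2r)$ with $\int_{U\cap\partial B(p_i,s_i)}(|g'|+|g_n'|)\,|dz|\le c_{10}$. Let $O$ be a room. It is connected and covered by the open sets $V$, the components of the sets $U\cap B(p_i,s_i)$, $1\le i\le M$, because $s_i>r$. So two points of $O$ are joined by a finite chain of such sets in which consecutive members intersect, and a shortest chain has distinct members. By Lemma~\ref{lem:conj}, in which the sets $C_V$ belonging to the same $i$ are disjoint, the values of $\operatorname{Im}a$ at the two points differ by at most $\sum_i\int_{U\cap\partial B(p_i,s_i)}|a'|\,|dz|\le Mc_{10}=:c_{11}$. This is \eqref{eq:osc}.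

\medskip\noindent\textbf{Step 7: the function $h_1$.}
Put $h_1=\Phi_\tau(L_1)-g_n\in H^\infty(U)$ with $\tau$ small, $\kappa_\tau\le\eta$, and $n$ large. On the compact set $R$ the function $L_1$ is bounded, so $h_1\to L_1-g=L$ uniformly on $R$ as $\tau\to0$, $n\to\infty$; this gives (i). By Lemma~\ref{lem:fold}, $\operatorname{Re}h_1\le-w_1+\kappa_\tau-u_n\le-w_1+\eta$, and $w_1\to\min(v(q),4N)$ at $q$; this gives (ii). On a room $O$ we have $-12N\le\operatorname{Re}\Phi_\tau(L_1)\le1$ and $0\le u_n\le c_9$, so $|\operatorname{Re}h_1|\le12N+1+c_9$. As $L-\ell_0$ is constant on $O$, $\operatorname{osc}_OL\le2B_0$; by \eqref{eq:u} and \eqref{eq:osc}, $\operatorname{osc}_Og\le4N+c_{11}$. Since $|\Phi_\tau'|\le2$ on the convex set $\Sigma$, $\operatorname{osc}_O\Phi_\tau(L_1)\le2(2B_0+4N+c_{11})$. Finally $\operatorname{osc}_Og_n\le c_9+c_{11}$. All these bounds are fixed, and (iii) follows. \qed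

\section{Proof of Theorem~\ref{thm:approx}}\label{sec:proof}

We construct a continuous logarithm $\ell$ of $f$ on $F_3$ and functions $h_U$ to which Proposition~\ref{prop:glue} applies. On $U$ we start from $h_1$ and switch to $\ell$ near the part of $\partial U$ where $f$ is not small, as in Example~\ref{ex:fingers}. Two scales $\rho_1<\rho_0$ are needed. The scale $\rho_0$ is small compared with a fixed number $J$. The functions $h_1$ are chosen after $\rho_0$, so their norms, and the integers that label the branches, may be large compared with $1/\rho_0$. At depths between $\rho_1$ and $\rho_0$ we therefore need $\ell$ to be exactly the branch that is within $J$ of $h_1$; only finitely many components reach depth $\rho_1$, and Section~\ref{sec:top} lets us match their branches. At depths below $\rho_1$ we give up matching and choose $\rho_1$ small compared with the crude bounds. Put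
\[
\eta=\frac\varepsilon{100\,C_1},\qquad J=2J_0+4N+2B_0+4,
\]
with $C_1$ from Lemma~\ref{lem:dbar} and $J_0$ from Proposition~\ref{prop:one}.

\subsection*{The first scale and the branch on each room}
Fix $\rho_0>0$ with $\rho_0J\|\nabla\chi\|\le\eta$. Call a non-null $U$ \emph{thick} if $U(\rho_0/2)\ne\emptyset$, and \emph{thin} otherwise. By (K1) the number $M'$ of thick components is finite. For thick $U$ let $h_1=h_{1,U}$ be given by Proposition~\ref{prop:one} with $R=U(\rho_0/2)$ and this $\eta$; for thin $U$ let $h_1=-2N$. Let $B_1\ge2N$ bound all $\|h_{1,U}\|$.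

To each room $O$ of a non-null $U$ we attach an integer $k_O$. If $U$ is thin, $k_O=0$. If $U$ is thick and $O$ meets $U(\rho_0/2)$, $k_O=n_O$. If $U$ is thick and $O$ misses $U(\rho_0/2)$, let $k_O$ be an integer nearest to $\frac1{2\pi}\operatorname{Im}(h_1-\ell_0)$ at some chosen point of $O$. Then
\begin{equation}\label{eq:rooms}
|h_1-\ell_0-2\pi ik_O|\le J\ \text{ on }O,\qquad|h_1-\ell_0-2\pi ik_O|\le\eta\ \text{ on }O\cap U(\rho_0/2).
\end{equation}
Indeed, for thin $U$ the quantity is at most $2N+B_0$, and the second set is empty. For thick $U$, $\operatorname{osc}_O(h_1-\ell_0)\le J_0+2B_0$ by (iii). If $O$ meets $U(\rho_0/2)$, the quantity is $|h_1-L|$, which is at most $\eta$ on $O\cap U(\rho_0/2)$ by (i), hence at most $\eta+J_0+2B_0$ on $O$. Otherwise, at the chosen point the real part is at most $J_0+4N$ and the imaginary part at most $\pi$ in modulus, so on $O$ the quantity is at most $2J_0+4N+2B_0+\pi$. From \eqref{eq:rooms}, $|k_O|\le B_2:=B_1+B_0+J$.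

\subsection*{The second scale and the logarithm $\ell$}
Let $B_3=B_1+B_0+2\pi(4M'+1)B_2$ and fix $\rho_1\in(0,\rho_0/2)$ with $\rho_1B_3\|\nabla\chi\|\le\eta$. Let $\mathcal V$ be the finite set of non-null $U$ with $U(\rho_1)\ne\emptyset$. For $U\in\mathcal V$ the set $S_U=U(\rho_1)\cap\operatorname{supp}\chi$ is a compact subset of $U\cap F_3\subset U\cap\mathcal N$. Let $S=\bigcup_{U\in\mathcal V}S_U$.

On $U$ we are free to replace $h_1$ by $h_1+2\pi ic_U$ with $c_U\in\mathbb Z$, and we use this freedom to reconcile different components. Consider the bipartite graph whose vertices are the $U\in\mathcal V$ and the components $X$ of $F_3$ that meet $S$, with an edge $UX$ when $X\cap S_U\ne\emptyset$. By Lemma~\ref{lem:forest} it has no cycles. By Lemma~\ref{lem:room} an edge $UX$ determines a room $O$ of $U$ containing $X\cap U$; put $k(U,X)=k_O$. Every $X$-vertex has an edge, so every tree of this forest contains a $U$-vertex; choose one as the root. If $U_0,X_1,U_1,\dots,X_j,U_j=U$ is the path from the root to $U$, define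
\[
c_U=\sum_{i=1}^j\bigl(k(U_{i-1},X_i)-k(U_i,X_i)\bigr).
\]
If $U'$ is the neighbor of $X$ on the path from $X$ to the root and $U$ is any other neighbor of $X$, then the path to $U$ ends with $U',X,U$, so $c_U=c_{U'}+k(U',X)-k(U,X)$. Hence
\begin{equation}\label{eq:match}
k(U,X)+c_U\ \text{ has the same value for all edges $UX$ at a given }X.
\end{equation}
In the sum each component occurs at most twice and thin components contribute $0$, so $|c_U|\le2M'B_2$. This bound does not depend on $\rho_1$, although the number of vertices does; this is why $B_3$ could be fixed before $\rho_1$. Put $c_U=0$ for $U\notin\mathcal V$.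

For $z\in S_U$ let $O(z)$ be the room of $U$ containing $z$, and define $m(z)=k_{O(z)}+c_U$. Rooms are open and the finitely many $S_U$ are compact and disjoint, so $m$ is locally constant on $S$. Also $|m|\le(2M'+1)B_2$, and by \eqref{eq:match} $m$ is constant on $S\cap X$ for each component $X$ of $F_3$. We extend $m$ to $F_3$ by the following standard fact: in a compact metric space, if no component meets both of two disjoint closed sets $A$ and $A'$, then some clopen set contains $A$ and misses $A'$. Let $A_1,\dots,A_j$ be the level sets of $m$ on $S$, with values $m_1,\dots,m_j$, and let $G_i\subset F_3$ be clopen, containing $A_i$ and missing the other level sets. Put $m=m_i$ on $G_i\setminus(G_1\cup\dots\cup G_{i-1})$ for $i<j$ and $m=m_j$ on the rest of $F_3$. (If $S=\emptyset$, put $m=0$.) Then $m\colon F_3\to\mathbb Z$ is continuous with $|m|\le(2M'+1)B_2$, and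
\[
\ell=\ell_0+2\pi im
\]
is a continuous logarithm of $f$ on $F_3$.

\subsection*{The functions $h_U$}
For null $U$ put $h_U=-2N$. Let $U$ be non-null. Let $\chi_U=\min(1,\max(0,2-2d_U/\rho_0))$, which is $1$ for $d_U\le\rho_0/2$, is $0$ for $d_U\ge\rho_0$, and has $|\nabla\chi_U|\le2/\rho_0$. Let $D=\ell-h_1-2\pi ic_U$ on $U\cap F_3$. It is analytic on the open set $U\cap\{v<3N\}\supset U\cap\operatorname{supp}\chi$, since there $\ell$ is a continuous logarithm of an analytic function. Put
\[
h_0=h_1+2\pi ic_U+\chi\chi_UD ,
\]
the last term being $0$ off $\operatorname{supp}\chi$. Then $h_0$ is locally Lipschitz in $U$, and $\bar\partial h_0=D\,\bar\partial(\chi\chi_U)$ lives on $\operatorname{supp}\chi\cap\{d_U\le\rho_0\}$. Split it as $\psi_0+\psi_1$ with $\psi_0=\mathbf 1_{\{d_U\ge\rho_1\}}\bar\partial h_0$ and $\psi_1=\mathbf 1_{\{d_U<\rho_1\}}\bar\partial h_0$.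

\emph{Depth at least $\rho_1$.} If $z\in\operatorname{supp}\chi$ and $d_U(z)\ge\rho_1$, then $z\in S_U$, so $D(z)=\ell_0+2\pi ik_{O(z)}-h_1$ and $|D(z)|\le J$ by \eqref{eq:rooms}. If in addition $\nabla\chi_U(z)\ne0$, then $z\in U(\rho_0/2)$ and $|D(z)|\le\eta$; this is the purpose of (i) in Proposition~\ref{prop:one}. So $\|\psi_0\|\le J\|\nabla\chi\|+2\eta/\rho_0\le3\eta/\rho_0$.

\emph{Depth less than $\rho_1$.} Here $\chi_U=1$, and on $\operatorname{supp}\chi$ we have $|D|\le B_0+B_1+2\pi(|m|+|c_U|)\le B_3$. So $\|\psi_1\|\le B_3\|\nabla\chi\|\le\eta/\rho_1$.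

Extended by $0$, the functions $\psi_0$ and $\psi_1$ live on $K_{\rho_0}$ and $K_{\rho_1}$ by (K1). Put $h_U=h_0-T_{\rho_0}\psi_0-T_{\rho_1}\psi_1$ on $U$. By Lemma~\ref{lem:dbar}, $\bar\partial h_U=0$, so $h_U$ is analytic in $U$, and
\[
|h_U-h_0|\le3C_1\eta+C_1\eta=4C_1\eta .
\]
Since $|h_0|\le B_1+4\pi M'B_2+J+B_3$ for all non-null $U$, we have $\sup_U\|h_U\|<\infty$.

\subsection*{Boundary behavior and conclusion}
We verify the hypotheses of Proposition~\ref{prop:glue} for the sets $F,G$ of Section~\ref{sec:plan}, with $\alpha=-N$ and $\delta=\varepsilon/2$.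

Let $q\in F\cap\partial U$. Then $f(q)\ne0$, so $U$ is non-null. Near $q$ in $U$ we have $\chi=\chi_U=1$, so $h_0=\ell$; and $\ell$ is continuous at $q$, a neighborhood of $q$ in $K$ being contained in $F_3$. Hence $\limsup_{z\to q}|h_U-\ell(q)|\le4C_1\eta\le\varepsilon/2$.

Let $q\in G\cap\partial U$. If $U$ is null, $\operatorname{Re}h_U=-2N\le-N-\varepsilon/2$, as $N>\log2>\varepsilon$. Let $U$ be non-null. Near $q$ we have $\chi_U=1$, so $\operatorname{Re}h_0=(1-\chi)\operatorname{Re}h_1+\chi\cdot(-v)$ is a convex combination of $\operatorname{Re}h_1$ and $-v$. Since $v(q)\ge2N$, we have $\limsup_{z\to q}(-v)\le-2N$, and $\limsup_{z\to q}\operatorname{Re}h_1\le-2N+\eta$ by (ii) of Proposition~\ref{prop:one} if $U$ is thick and by definition if $U$ is thin. So $\limsup_{z\to q}\operatorname{Re}h_U\le-2N+5C_1\eta=-2N+\varepsilon/20\le-N-\varepsilon/2$.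

The function $u_0=u_\ell|_{\partial K}$ from \eqref{eq:uell} is continuous, equals $\ell$ on $F$, and has real part at most $-2N<-N$ on $G$. Proposition~\ref{prop:glue} yields $h\in A(K)$ with $|h-\ell|<\varepsilon$ on $F$ and $\operatorname{Re}h<-N$ on $G$. This is \eqref{eq:target}, which implies \eqref{eq:goal}. Theorem~\ref{thm:approx} is proved, and with it Theorems~\ref{thm:main} and~\ref{thm:sharp}. \qed

\begin{thebibliography}{1}

\bibitem{Andersson}
Johan Andersson, \emph{Mergelyan's approximation theorem with nonvanishing polynomials and universality of zeta-functions}, arXiv:1010.0850 (2010).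

\end{thebibliography}
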